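# Invariant analytic curves of rational maps: when the map is a homeomorphism on a curve meeting the Julia set

## 1. Doubling an analytic curve inside $\hat{\mathbb C}\times\hat{\mathbb C}$

Write $\hat{\mathbb C}=\overline{\mathbb C}$ for the Riemann sphere, $\mathbb T=\{|z|=1\}$ and $\hat{\mathbb R}=\mathbb R\cup\{\infty\}$. Let $\phi$ be holomorphic and injective on an annulus $V=\{1/\rho<|\zeta|<\rho\}$, $\rho>1$, and let $\gamma=\phi(\mathbb T)$. Everything in these notes turns on the map
$$\Phi:V\to\hat{\mathbb C}\times\hat{\mathbb C},\qquad \Phi(\zeta)=\bigl(\phi(\zeta),\ \overline{\phi(1/\bar\zeta)}\bigr). \tag{1}$$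
Both coordinates are holomorphic, because the second contains two complex conjugations. On $\mathbb T$ we have $1/\bar\zeta=\zeta$, so $\Phi(\mathbb T)=\{(x,\bar x):x\in\gamma\}$ is a copy of $\gamma$. Thus $\Phi(V)$ is a piece of complex curve that contains $\gamma$ as a real curve. We shall continue this piece analytically as far as it goes and obtain a Riemann surface $X$. It carries a holomorphic map $h:X\to\hat{\mathbb C}$ (the first coordinate) and an antiholomorphic involution $s$ that fixes the copy of $\gamma$ and extends $\zeta\mapsto 1/\bar\zeta$.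

**Example 1 (circle).** For $\phi(\zeta)=\zeta$ we get $\Phi(\zeta)=(\zeta,1/\zeta)$. It extends to the whole sphere: $X=\hat{\mathbb C}$, $h(z)=z$, $s(z)=1/\bar z$.

**Example 2 (ellipse).** Let $0<c<1$ and $\phi(\zeta)=\zeta+c/\zeta$. If $\zeta\ne\zeta'$, then $\phi(\zeta)=\phi(\zeta')$ in $\mathbb C$ exactly when $\zeta\zeta'=c$, so $\phi$ is injective on $|\zeta|>\sqrt c$ and $\gamma=\phi(\mathbb T)$ is the ellipse with semi-axes $1\pm c$ and foci $\pm2\sqrt c$. Here
$$\Phi(\zeta)=\Bigl(\zeta+\frac c\zeta,\ \frac1\zeta+c\zeta\Bigr),$$
which again makes sense on all of $\hat{\mathbb C}$. This time $h(z)=z+c/z$ has degree $2$. When do two points $z\neq z'$ have the same image? In $\mathbb C^*$ we would need $z'=c/z$ and $\frac1z+cz=\frac zc+\frac{c^2}z$, that is $z^2=c$, and then $z'=z$. So there is no collision in $\mathbb C^*$. But $0$ and $\infty$ both go to $(\infty,\infty)$. In the coordinates $(1/x,1/y)$ the two branches there are tangent to $(1/c,1)$ and to $(1,1/c)$, so they are different. The image curve has a node at $(\infty,\infty)$, and $X$ should count its two branches as two points.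 This is why $X$ will be built from germs of curves and not from points.

**What the surface is for.** A *Jordan analytic curve* is a curve $\gamma=\phi(\mathbb T)$ as above, with $\phi$ holomorphic and injective near $\mathbb T$. A *circle* means a circle in the Riemann sphere: a Euclidean circle, or a line together with $\infty$. Let $f$ be a rational function of degree $d\ge2$ with Julia set $J(f)$; the complement of $J(f)$, the Fatou set, consists of the points having a neighborhood on which the iterates $f^n$ are equicontinuous for the spherical metric. Suppose $f(\gamma)=\gamma$. Examples are easy to find if $\gamma$ is a circle: $f(z)=z^3$ maps $\hat{\mathbb R}$ homeomorphically onto itself, and $\hat{\mathbb R}$ contains the repelling fixed points $\pm1\in J(f)$. Other examples are level lines of the linearizing functions in Siegel discs or Herman rings, and these lie in the Fatou set. The following question is from Alexandre Eremenko, "Invariant curves and semiconjugacies of rational functions", arXiv:1110.6552 (2011): can a Jordan analytic invariant curve which is not a circle, and which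 $f$ maps homeomorphically onto itself, meet $J(f)$? The answer is no.

**Theorem 1.** Let $f$ be rational of degree $d\ge2$ and let $\gamma$ be a Jordan analytic curve such that $f(\gamma)=\gamma$ and $f|_\gamma$ is a homeomorphism. If $\gamma\cap J(f)\neq\emptyset$, then $\gamma$ is a circle.

In Sections 2–11, $f$ and $\gamma=\phi(\mathbb T)$ are as in Theorem 1. The surface $X$ enters because $f\times f^*$, with $f^*$ defined below, will induce a holomorphic map $g:X\to X$ with $f\circ h=h\circ g$. So the curve becomes the fixed curve of a globally defined reflection.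

**Conventions.** For rational $q$ put $q^*(z)=\overline{q(\bar z)}$; then $(p\circ q)^*=p^*\circ q^*$, and $q$ is called *real* if $q=q^*$. The local degree of $q$ at $z$ is $e_q(z)$, with $e_{p\circ q}(z)=e_q(z)\,e_p(q(z))$. The Riemann–Hurwitz formula says $\sum_z(e_q(z)-1)=2\deg q-2$. Equivalently, if the finite set $S$ contains all critical values of $q$, then
$$|q^{-1}(S)|=|S|\deg q-2\deg q+2. \tag{2}$$
Since $e_q(z)\le\deg q$, a rational map of degree at least $2$ has at least two critical points. Put $\tau(z)=\bar z$.

## 2. Schwarz reflection and its two branches over an ellipse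

The first thing to try is the Schwarz reflection. Near $\gamma$ put $S(\phi(\zeta))=\phi(1/\bar\zeta)$, an antiholomorphic involution fixing $\gamma$ pointwise. Since $f(\gamma)=\gamma$, the antiholomorphic maps $S\circ f$ and $f\circ S$ agree on $\gamma$, hence near $\gamma$. If $\gamma$ is a circle, $S$ is defined on the sphere and $f$ commutes with it. For general $\gamma$ one would like to extend $S$ to the whole sphere; a globally defined antiholomorphic involution of $\hat{\mathbb C}$ with a curve of fixed points is a reflection in a circle, and we would be done.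

The extension fails, and the ellipse shows where. A point $x=z+c/z$ has the two preimages $z$ and $c/z$ under $h$, so continuation of $S$ offers two values at $x$,
$$\frac1{\bar z}+c\bar z\qquad\text{and}\qquad\frac{\bar z}c+\frac{c^2}{\bar z}.$$
By the computation in Example 2 they agree when $z^2=c$, that is when $x$ is a focus, and when $x=\infty$ (then $z\in\{0,\infty\}$ and both values are $\infty$), and nowhere else. So $S$ becomes two-valued, with branching at the foci. Nothing in the relation $Sf=fS$ near $\gamma$ excludes this directly. The remedy is to stop forcing $S$ to live on the sphere and to pass to the surface on which all its branches are one single-valued map. That surface is $X$.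

## 3. The Riemann surface of curve germs in $\hat{\mathbb C}\times\hat{\mathbb C}$

Let $M=\hat{\mathbb C}\times\hat{\mathbb C}$, $F=f\times f^*:M\to M$ and $j(x,y)=(\bar y,\bar x)$. The map $F$ is holomorphic, open, with finite fibers; $j$ is an antiholomorphic involution; and $jF=Fj$, since both send $(x,y)$ to $(f(\bar y),f^*(\bar x))$.

**Definition.** $\mathcal X$ is the set of classes $[u]$ of germs at $0$ of injective holomorphic maps $u:(\mathbb C,0)\to M$, where $u$ and $u\circ a$ are identified if $a$ is biholomorphic with $a(0)=0$.

Two textbook facts on plane curve germs (Puiseux parametrization) are used.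

* (N1) $[u]\mapsto$ (image germ of $u$ at $u(0)$) is a bijection from $\mathcal X$ onto the irreducible one-dimensional analytic germs in $M$. Two different such germs at the same point $p$ have representatives meeting only at $p$.
* (N2) Every nonconstant holomorphic germ $w:(\mathbb C,0)\to M$ is $w=v\circ k$ with $v$ injective and $k$ holomorphic, nonconstant, $k(0)=0$. The class $[v]$ is unique, because its image germ is that of $w$.

For example, the cusp $y^2=x^3$ gives one point over $(0,0)$, namely $u(t)=(t^2,t^3)$; the node $xy=0$ gives two points over $(0,0)$; and $w(t)=(t^2,t^6)$ is $v\circ k$ with $v(t)=(t,t^3)$, $k(t)=t^2$.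

**Step 1: $\mathcal X$ is a surface.** The aim is to give $\mathcal X$ a complex structure. If $u$ is injective holomorphic on an open set $D\subset\mathbb C$ and $\zeta\in D$, let $u_\zeta$ be the germ at $0$ of $\xi\mapsto u(\zeta+\xi)$. Take the sets $\{[u_\zeta]:\zeta\in D\}$, $D$ a disc, as basic open sets and $[u_\zeta]\mapsto\zeta$ as charts; a chart is well defined since $u(\zeta)$ determines $\zeta$. If $[u_{\zeta_0}]=[v_{\eta_0}]$, then $u=v\circ a$ near $\zeta_0$ with $a$ biholomorphic, so $[u_\zeta]=[v_{a(\zeta)}]$ for $\zeta$ near $\zeta_0$. Hence these sets form a basis of a topology, and the change of charts is $a$, holomorphic. The evaluation $\mathrm{ev}:\mathcal X\to M$, $[u]\mapsto u(0)$, is holomorphic: in the chart above it is $u$. Put differently,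
$$\text{a point of }\mathcal X\text{ is the class of the germ of }\mathrm{ev}\text{ at this point, in a local coordinate.} \tag{3}$$

$\mathcal X$ is Hausdorff. Points with different values of $\mathrm{ev}$ are separated by $\mathrm{ev}$. If $[u]\ne[v]$ have the same value $p$, by (N1) there are representatives on discs $D,D'$ around $0$ with $u(D)\cap v(D')=\{p\}$. A common element $[u_\zeta]=[v_\eta]$ of the two basic sets has $u(\zeta)=v(\eta)=p$, so $\zeta=\eta=0$ by injectivity and $[u]=[v]$, a contradiction. So the components of $\mathcal X$ are Riemann surfaces (second countable by Radó's theorem).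

**Step 2: $F$ and $j$ act on $\mathcal X$.** The aim is to lift the dynamics. For $[u]\in\mathcal X$ the germ $F\circ u$ is nonconstant because $F$ has finite fibers. Write $F\circ u=v\circ k$ as in (N2) and put $F_*[u]=[v]$; replacing $u$ by $u\circ a$ replaces $k$ by $k\circ a$, so this is well defined. For $\zeta$ near $0$ the same identity near $\zeta$, with $v$ injective near $k(\zeta)$, gives $F_*[u_\zeta]=[v_{k(\zeta)}]$. So in charts $F_*$ is $k$: it is holomorphic, nowhere locally constant, and $\mathrm{ev}\,F_*=F\,\mathrm{ev}$. Similarly $j_*[u]=[\zeta\mapsto j(u(\bar\zeta))]$ is an antiholomorphic involution with $\mathrm{ev}\,j_*=j\,\mathrm{ev}$. From $F\circ u=v\circ k$ and $jF=Fj$ we get $F(j(u(\bar\zeta)))=j(v(k(\bar\zeta)))$, which is the germ $\eta\mapsto j(v(\bar\eta))$ composed with $\zeta\mapsto\overline{k(\bar\zeta)}$. Hence $F_*j_*=j_*F_*$.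

**Step 3: $F_*$ has finite fibers.** This will be used once, to apply Picard's theorem. Let $c\in\mathcal X$ correspond to a germ at $Q\in M$ with local equation $q=0$. An element of $F_*^{-1}(c)$ is based at one of the finitely many points $P\in F^{-1}(Q)$, and $q\circ F$ vanishes on its image germ. As $F$ is open, $q\circ F\not\equiv0$ near $P$. So the image germ is one of the finitely many irreducible components of $\{q\circ F=0\}$ at $P$, and (N1) finishes.

**Step 4: the component $X$ and the maps $s,g,h$.** Since $\Phi$ is injective, $\hat\Phi(\zeta)=[\Phi_\zeta]$ is an injective holomorphic map $V\to\mathcal X$. Let $X$ be the component of $\mathcal X$ containing $\hat\Phi(V)$, and $C=\hat\Phi(\mathbb T)$, a Jordan analytic curve in $X$.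

*The reflection.* We have $j(\Phi(\zeta))=(\phi(1/\bar\zeta),\overline{\phi(\zeta)})=\Phi(1/\bar\zeta)$, hence $j_*\hat\Phi(\zeta)=\hat\Phi(1/\bar\zeta)$, and $j_*$ fixes $C$ pointwise. So $j_*X=X$; put $s=j_*|_X$.

*The self-map.* Near $\mathbb T$ the map $\psi=\phi^{-1}\circ f\circ\phi$ is holomorphic, $\psi(\mathbb T)=\mathbb T$, and $\psi|_{\mathbb T}$ is a homeomorphism. The holomorphic map $\zeta\mapsto1/\overline{\psi(1/\bar\zeta)}$ agrees with $\psi$ on $\mathbb T$, so $\psi(1/\bar\zeta)=1/\overline{\psi(\zeta)}$ near $\mathbb T$. Therefore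
$$f^*\bigl(\overline{\phi(1/\bar\zeta)}\bigr)=\overline{f(\phi(1/\bar\zeta))}=\overline{\phi(\psi(1/\bar\zeta))}=\overline{\phi\bigl(1/\overline{\psi(\zeta)}\bigr)},$$
and together with $f\phi=\phi\psi$ this says $F\circ\Phi=\Phi\circ\psi$ near $\mathbb T$. Hence $F_*\hat\Phi=\hat\Phi\psi$ there; in particular $F_*(C)=C$, and $F_*X\subset X$ by connectedness. Put $g=F_*|_X:X\to X$. Then $g|_C:C\to C$ is a homeomorphism and $gs=sg$.

*The projection.* Put $h=\mathrm{pr}_1\circ\mathrm{ev}:X\to\hat{\mathbb C}$. Then $f\circ h=h\circ g$. Since $h\hat\Phi=\phi$, the map $h$ is injective on the neighborhood $\hat\Phi(V)$ of $C$, and $h(C)=\gamma$. If $\mathrm{ev}=(h,h_2)$, then $\mathrm{ev}\,s=j\,\mathrm{ev}$ reads $(h\circ s,h_2\circ s)=(\overline{h_2},\overline h)$, so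
$$\mathrm{ev}=(h,\ \overline{h\circ s}). \tag{4}$$

## 4. The ellipse settled by hand

Before the general proof, let us see what $X$ gives for the ellipse of Example 2. There $z\mapsto[\Phi_z]$ is a holomorphic map $\hat{\mathbb C}\to\mathcal X$: the germs of $\Phi$ are injective at every point, since $\Phi$ is injective on $\hat{\mathbb C}\setminus\{0\}$ and on $\mathbb C$. It is injective, because $\Phi$ identifies only $0$ and $\infty$ and the two germs there are different. Its image is open and compact, hence it is $X$. So $X=\hat{\mathbb C}$, $C=\mathbb T$, $h(z)=z+c/z$, $s(z)=1/\bar z$. Suppose a rational $f$ of degree $d\ge2$ maps $\gamma$ homeomorphically onto itself. From $fh=hg$ we get that $g$ is rational of degree $d$; also $gs=sg$ and $g|_{\mathbb T}$ is a homeomorphism of $\mathbb T$.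

Let $\sigma(z)=c/z$, so $h\sigma=h$. Then $hg\sigma=fh\sigma=fh=hg$, so for each $z$ either $g(\sigma z)=g(z)$ or $g(\sigma z)=\sigma g(z)$. One alternative holds for infinitely many $z$, hence identically.

Suppose $g\sigma=g$. Take $t\in\mathbb T$, not a critical value of $g$ and different from $g(\pm\sqrt c)$. The fiber $g^{-1}(t)$ has $d$ points and is permuted by $\sigma$ without fixed points, so $d$ is even. It is also invariant under $s$, and the fixed points of $s$ in it are its points on $\mathbb T$, of which there is exactly one. So $d$ is odd, a contradiction.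

Suppose $g\sigma=\sigma g$. Then $g$ commutes with $(\sigma s)^2$, which is $z\mapsto c^2z$, because $\sigma s(z)=c\bar z$. The finite sets of zeros and of poles of $g$ are invariant under $z\mapsto c^2z$, so they lie in $\{0,\infty\}$ and $g(z)=az^k$. Now $g(c^2z)=c^2g(z)$ gives $c^{2k}=c^2$, so $k=1$, contradicting $d\ge2$.

So no rational function of degree at least $2$ maps such an ellipse homeomorphically onto itself. Each piece of this little argument has a counterpart below. The parity count becomes Lemma 2. The deck transformation $\sigma$ exists because a map of degree $2$ is a Galois covering; a general $h$ has no deck transformations, and Sections 7–9 replace it by a branched covering that has. The group generated by $\sigma$ and $s$ was infinite here, and that was fatal for $g$; if such a group is finite, a new argument is needed (Section 11).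

## 5. Schwarz–Pick and uniformization: $X$ is the sphere

We return to general $\gamma$. The hypothesis $\gamma\cap J(f)\ne\emptyset$ enters the proof only through the next lemma.

**Lemma 1.** $X$ carries no conformal Riemannian metric for which $g$ is non-expanding.

**Proof.** Suppose it does, and let $\mathrm{dist}$ be its distance. Choose a compact neighborhood $N_0$ of $C$ in $\hat\Phi(V)$. For $\delta>0$ smaller than the distance from $C$ to $\partial N_0$, the closed $\delta$-neighborhood $N$ of $C$ is contained in $N_0$, hence compact. As $g^n(C)=C$ and $g^n$ does not increase distances, $g^n(N)\subset N$. Let $m$ be a modulus of continuity of $h|_N$ (with values measured in the spherical metric). For $x=h(y)$, $x'=h(y')$ with $y,y'\in N$ we have $f^n(x)=h(g^n(y))$ and $f^n(x')=h(g^n(y'))$, so the spherical distance of $f^n(x)$ and $f^n(x')$ is at most $m(\mathrm{dist}(y,y'))$, for all $n$. Since $h:N\to h(N)$ is a homeomorphism, $y'\to y$ when $x'\to x$, and $\{f^n\}$ is equicontinuous on $h(N)$. This is a neighborhood of $\gamma$. So $\gamma$ lies in the Fatou set, a contradiction. $\square$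

If $X$ were hyperbolic, $g$ would be non-expanding for the Poincaré metric by Schwarz–Pick. So by uniformization $X$ is $\hat{\mathbb C}$, $\mathbb C$, $\mathbb C^*$ or a torus. We exclude the last three.

**Case $X=\mathbb C$.** An antiholomorphic automorphism is $s(z)=a\bar z+b$. Its fixed set is a real affine subspace different from $\mathbb R^2$ (or empty) and contains no Jordan curve. Impossible.

**Case $X=\mathbb C^*$.** Now $s(z)=a\bar z$ or $s(z)=a/\bar z$. In the first case the fixed set lies in a line and cannot contain $C$. In the second it is $\{|z|^2=a\}$, so $a>0$, and after scaling $C=\mathbb T$. By Step 3, $g:\mathbb C^*\to\mathbb C^*$ has finite fibers. If $g$ had an essential singularity at $0$ or $\infty$, then, since it omits the values $0,\infty$, the great Picard theorem would make it take every other value infinitely often. So $g$ is rational with $g(\mathbb C^*)\subset\mathbb C^*$, that is $g(z)=cz^k$ with $k\neq0$. Since $g$ is injective on $\mathbb T$ and $g(\mathbb T)=\mathbb T$, we have $k=\pm1$ and $|c|=1$. Then $g$ is an isometry of $|dz|/|z|$, contradicting Lemma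 1.

**Case $X$ a torus.** Here $h$ has a finite degree, and $fh=hg$ gives $\deg g=d$. So $g$ lifts to $z\mapsto az+b$ with $|a|^2=d>1$. As $g|_C$ is a homeomorphism of $C$, the flat length of $C$, positive and finite, equals $|a|$ times itself. Impossible.

Hence $X=\hat{\mathbb C}$. Choose the coordinate so that three points of $C$ become $0,1,\infty$. The Möbius map $s\circ\tau$ fixes $0,1,\infty$, so $s=\tau$; and $C\subset\mathrm{Fix}(\tau)=\hat{\mathbb R}$ is a Jordan curve, so $C=\hat{\mathbb R}$. Now $g,h$ are rational functions, and $\overline{h\circ s}=h^*$. Put $r=\deg h$. We record: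

* (P1) $g$ is real, $\deg g=d\ge2$, and $g:\hat{\mathbb R}\to\hat{\mathbb R}$ is a homeomorphism.
* (P2) $h$ is injective on $\hat{\mathbb R}$, $e_h(z)=1$ for $z\in\hat{\mathbb R}$, and $\gamma=h(\hat{\mathbb R})$.
* (P3) $f\circ h=h\circ g$, hence $e_g(z)\,e_h(g(z))=e_h(z)\,e_f(h(z))$ for all $z$.
* (P4) If $h=A\circ v$ and $h^*=A_1\circ v$ with rational $A,A_1,v$, then $\deg v=1$.

Only (P4) needs a proof; it says that $X$ was built without redundancy. If $\deg v\ge2$, choose $x\ne x'$ with $v(x)=v(x')$ and $v$ unramified at both. A local inverse of $v$ near $x'$, composed with $v$ near $x$, is a biholomorphic map $a$ from a neighborhood of $x$ to one of $x'$, with $a(x)=x'$ and $v\circ a=v$. By (4), $\mathrm{ev}=(h,h^*)=(A,A_1)\circ v$, so $\mathrm{ev}\circ a=\mathrm{ev}$ near $x$. Thus the germs of $\mathrm{ev}$ at $x$ and $x'$ differ by a reparametrization, and by (3) $x=x'$, a contradiction.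

If $r=1$, then $\gamma=h(\hat{\mathbb R})$ is a circle and we are done. **From now on assume $r\ge2$; we look for a contradiction.**

## 6. Decompositions of real rational functions injective on $\hat{\mathbb R}$

We shall need to know that the pair $(h,g)$ separates points. By (P4), the pair $(h,h^*)$ does; the link between the two is a statement on decompositions of $g$.

**Lemma 2.** Let $q$ be a nonconstant real rational function injective on $\hat{\mathbb R}$, and $q=w\circ v$ with $w,v\in\mathbb C(z)$. Then $v^*=\mu\circ v$ for some Möbius map $\mu$.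

Injectivity matters. For $\zeta=e^{2\pi i/3}$ the real function $q=z^3+z^{-3}$ is $w\circ v$ with $w(t)=t^3-3t$, $v=\zeta z+\zeta^{-1}z^{-1}$. Here $v$ is invariant under $z\mapsto\zeta/z$, while $v^*=\zeta^{-1}z+\zeta z^{-1}$ becomes $z^{-1}+z\ne v^*$ under this substitution. So $v^*$ is not a function of $v$. (And $q(z)=q(1/z)$, so $q$ is not injective on $\hat{\mathbb R}$.)

**Proof of Lemma 2.**

**Step 1: two equivalence relations on a fiber.** An injective continuous self-map of a topological circle is onto, so $q:\hat{\mathbb R}\to\hat{\mathbb R}$ is a homeomorphism. Let $B$ be the set of critical values of $q$; $\bar B=B$. Let $t_0\in\mathbb R\setminus B$ and $\Omega=q^{-1}(t_0)$. The monodromy group $G$ of $q$ acts transitively on $\Omega$. The involution $\delta(z)=\bar z$ of $\Omega$ normalizes $G$, since it conjugates the monodromy of a loop to that of the complex conjugate loop. It has exactly one fixed point $z_*$, the unique real point of the fiber. In particular $|\Omega|$ is odd.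

For $z,z'\in\Omega$ write $z\sim z'$ if $v(z)=v(z')$, and $z\approx z'$ if $v^*(z)=v^*(z')$. We have $q=w\circ v=w^*\circ v^*$. Critical values of $w$ and $w^*$ lie in $B$, so both are unramified over $\hat{\mathbb C}\setminus B$. If two $q$-lifts of a loop start at $z\sim z'$, their images under $v$ are $w$-lifts of the loop with the same starting point, hence with the same end point. So $\sim$, and likewise $\approx$, is $G$-invariant. Since $v$ and $v^*$ are unramified at the points of $\Omega$, and a fiber of $v$ or $v^*$ that meets $\Omega$ lies in $\Omega$, all classes of both relations have $\deg v$ elements. Finally $v^*(z)=\overline{v(\bar z)}$ shows that $\delta$ interchanges $\sim$ and $\approx$.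

**Step 2: a bipartite graph.** We want to show that the two relations coincide. Let $\mathcal G$ be the graph whose vertices are the $\sim$-classes (first type) and the $\approx$-classes (second type), and whose edges are the nonempty intersections of a $\sim$-class with an $\approx$-class, joining these two. An edge is determined by its ends, and the edges partition $\Omega$. $G$ preserves types and is transitive on edges, as it is transitive on $\Omega$. So all edges have the same cardinality; it divides $|\Omega|$, hence it is odd. The involution $\delta$ reverses types. An edge fixed by $\delta$ is a $\delta$-invariant set of odd cardinality, so it contains a fixed point of $\delta$, namely $z_*$; conversely the edge containing $z_*$ is fixed. So $\delta$ fixes exactly one edge. Conjugating by $G$, we obtain for every edge $\epsilon$ a type-reversing involution $\delta_\epsilon$ of $\mathcal G$ whose only fixed edge is $\epsilon$. It interchanges the ends of $\epsilon$.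

**Step 3: two edges with a common vertex are equal.** Let $\epsilon=\{x_0,x_1\}$ and $\epsilon'=\{x_0,x_{-1}\}$ be edges, $a=\delta_\epsilon$, $b=\delta_{\epsilon'}$, $\lambda=ab$. Put $x_{2k}=\lambda^kx_0$ and $x_{2k+1}=\lambda^kx_1$ for $k\in\mathbb Z$. This agrees with the given $x_{-1}$, because $\lambda^{-1}x_1=bax_1=bx_0$ is the other end of $\epsilon'$. Since $ax_0=x_1$, $a\lambda a=\lambda^{-1}$ and $b=a\lambda$,
$$\lambda x_i=x_{i+2},\qquad ax_i=x_{1-i},\qquad bx_i=ax_{i+2}=x_{-1-i}.$$
For instance $ax_{2k}=\lambda^{-k}ax_0=x_{1-2k}$ and $ax_{2k+1}=\lambda^{-k}ax_1=x_{-2k}$. Put $\epsilon_i=\{x_i,x_{i+1}\}$. Then $\epsilon_{2k}=\lambda^k\epsilon$ and $\epsilon_{2k-1}=\lambda^k\epsilon'$ are edges. Let $a_{2k}=\lambda^ka\lambda^{-k}$ and $a_{2k-1}=\lambda^kb\lambda^{-k}$. A direct computation gives $a_jx_i=x_{2j+1-i}$: for $j=2k$, $x_i\mapsto x_{i-2k}\mapsto x_{1-i+2k}\mapsto x_{1-i+4k}$, and for $j=2k-1$, $x_i\mapsto x_{i-2k}\mapsto x_{-1-i+2k}\mapsto x_{-1-i+4k}$. Hence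
$$a_j\epsilon_i=\epsilon_{2j-i},\qquad\text{and }\epsilon_j\text{ is the only edge fixed by }a_j.$$
As $\lambda$ has finite order, $(\epsilon_i)$ is periodic. Let $p\ge1$ be its least period.

If $p=2m$, then $a_j\epsilon_{j+m}=\epsilon_{j-m}=\epsilon_{j+m}$, so $\epsilon_{j+m}=\epsilon_j$ for all $j$, contradicting the minimality of $p$. So $p$ is odd. The type of $x_i$ is determined by the parity of $i$, since $\lambda$ preserves types and $x_0,x_1$ have different types. So $\epsilon_{i+p}=\epsilon_i$ forces $x_{i+p}=x_{i+1}$ and $x_{i+p+1}=x_i$. The first identity with $i+1$ in place of $i$ is $x_{i+1+p}=x_{i+2}$. Hence $x_i=x_{i+2}$ for all $i$. In particular $x_{-1}=x_1$ and $\epsilon'=\epsilon$.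

**Step 4: from the fiber to an identity.** By Step 3 each $\sim$-class meets only one $\approx$-class; it is contained in it, and by equality of cardinalities $\sim$ and $\approx$ coincide on $\Omega$. So $v^*$ is constant on each fiber of $v$ contained in $\Omega$. Let $T(y)=\sum_{v(z)=y}v^*(z)$, counted with multiplicity; this trace is a rational function of $y$. If $t_0$ avoids finitely many further values, $v^*$ is finite on $\Omega$, and then $T(v(z))=\deg v\cdot v^*(z)$ for $z\in\Omega$. Letting $t_0$ vary we get this for infinitely many $z$, hence identically. So $v^*=\mu\circ v$ with $\mu=T/\deg v$, and $\deg\mu=1$ because $\deg v^*=\deg v$. $\square$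

**Corollary.** $\mathbb C(h,g)=\mathbb C(z)$.

**Proof.** By Lüroth's theorem $\mathbb C(h,g)=\mathbb C(v)$, so $h=h_1\circ v$ and $g=w\circ v$. By (P1), Lemma 2 applies to $q=g$ and gives $v^*=\mu\circ v$. Then $h^*=h_1^*\circ v^*=h_1^*\circ\mu\circ v$. Both $h$ and $h^*$ factor through $v$, and (P4) gives $\deg v=1$. $\square$

The Corollary will be used in the following form:
$$\text{if }h(y)=f(x'),\text{ there is }z\text{ with }g(z)=y\text{ and }h(z)=x'. \tag{5}$$
Indeed $z$ is a rational function of $(h(z),g(z))$, so $(h,g)$ is injective off a finite set. Hence for all but finitely many $y$ the set $g^{-1}(y)$ consists of $d$ points with distinct $h$-values. These values lie in $f^{-1}(h(y))$, by (P3), and this set has at most $d$ points. So $h:g^{-1}(y)\to f^{-1}(h(y))$ is bijective, and (5) holds for such $y$. In general take such $y_n\to y$ and, as $f$ is open, $x'_n\to x'$ with $f(x'_n)=h(y_n)$. Take $z_n$ with $g(z_n)=y_n$, $h(z_n)=x'_n$; any limit point of $(z_n)$ is the required $z$.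

## 7. Weights compatible with $h$, $g$, $f$ and $\tau$

We now look for an orbifold structure that makes $h$ a covering and that $g$, $f$ and $\tau$ respect.

**Definition.** A *weight* is a function $\nu:\hat{\mathbb C}\to\{1,2,\dots\}$ equal to $1$ off a finite set; $\mathrm{supp}\,\nu=\{\nu>1\}$ and $\chi(\nu)=2-\sum_x(1-1/\nu(x))$. A nonconstant rational map $q$ is *admissible* $\nu_1\to\nu_2$ if $\nu_2(q(z))\mid\nu_1(z)e_q(z)$ for all $z$, and a *covering* $\nu_1\to\nu_2$ if $\nu_2(q(z))=\nu_1(z)e_q(z)$ for all $z$. The weight $\nu$ is *$q$-admissible* if $q:\nu\to\nu$ is admissible.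

Two examples. For $q(z)=z^2-2$ let $\nu(\pm2)=2$ and $\nu=1$ elsewhere, so $\chi(\nu)=1$. As $q(\pm2)=2$ and $q^{-1}(-2)=\{0\}$ with $e_q(0)=2$, the weight is $q$-admissible. It is not a covering, since $e_q(\infty)=2$ and $\nu(\infty)=1$. For $q(z)=z^d$ the weight with value $n$ at $0$ and $\infty$ is $q$-admissible for every $n$; so admissible weights can be unbounded for power maps.

**Step 1: the Euler characteristic inequality.** *If $q:\nu_1\to\nu_2$ is admissible, then*
$$\chi(\nu_1)\le\deg q\cdot\chi(\nu_2),\quad\text{with equality if and only if }q\text{ is a covering.} \tag{6}$$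
Take a finite set $S$ containing $\mathrm{supp}\,\nu_2$, $q(\mathrm{supp}\,\nu_1)$ and the critical values of $q$. By (2),
$$\chi(\nu_1)=2-|q^{-1}(S)|+\sum_{z\in q^{-1}(S)}\frac1{\nu_1(z)}=2\deg q-|S|\deg q+\sum_{z\in q^{-1}(S)}\frac1{\nu_1(z)}.$$
Since $\deg q=\sum_{z\in q^{-1}(x)}e_q(z)$ for each $x\in S$,
$$\deg q\cdot\chi(\nu_2)=2\deg q-|S|\deg q+\sum_{z\in q^{-1}(S)}\frac{e_q(z)}{\nu_2(q(z))}.$$
Admissibility gives $1/\nu_1(z)\le e_q(z)/\nu_2(q(z))$, with equality for all $z\in q^{-1}(S)$ exactly when $q$ is a covering; off $q^{-1}(S)$ the covering condition reads $1=1$. This proves (6). Consequently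
$$\text{if }\deg q\ge2\text{ and }\nu\text{ is }q\text{-admissible, then }\chi(\nu)\ge0,\text{ and }\chi(\nu)=0\text{ implies that }q:\nu\to\nu\text{ is a covering.} \tag{7}$$

**Step 2: moving weights along $h$.** For a weight $\alpha$ put
$$h_\sharp\alpha(x)=\operatorname{lcm}_{y\in h^{-1}(x)}\alpha(y)e_h(y),$$
which is a weight. For a weight $\beta$ with $e_h(y)\mid\beta(h(y))$ for all $y$ put $h^\sharp\beta(y)=\beta(h(y))/e_h(y)$. For the ellipse map $h(z)=z+c/z$ and $\alpha\equiv1$ we get $h_\sharp\alpha=2$ at the foci $\pm2\sqrt c$ and $1$ elsewhere, and $h^\sharp h_\sharp\alpha\equiv1$.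

**Lemma 3.** (a) If $\alpha$ is $g$-admissible, $h_\sharp\alpha$ is $f$-admissible. (b) If $\beta$ is $f$-admissible and $h^\sharp\beta$ is defined, $h^\sharp\beta$ is $g$-admissible. (c) If $\alpha,\alpha'$ are $g$-admissible, so are $\operatorname{lcm}(\alpha,\alpha')$ and $\alpha\circ\tau$. (d) $h^\sharp h_\sharp\alpha$ is defined and $\alpha\mid h^\sharp h_\sharp\alpha$.

**Proof.** (a) Let $h(y)=f(x')$ and take $z$ from (5). By admissibility and (P3),
$$\alpha(y)e_h(y)\mid\alpha(z)e_g(z)e_h(g(z))=\alpha(z)e_h(z)e_f(x')\mid h_\sharp\alpha(x')\,e_f(x').$$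
Take the lcm over $y\in h^{-1}(f(x'))$.

(b) With $\alpha=h^\sharp\beta$,
$$\alpha(g(z))e_h(g(z))=\beta(f(h(z)))\mid\beta(h(z))e_f(h(z))=\alpha(z)e_h(z)e_f(h(z))=\alpha(z)e_g(z)e_h(g(z)).$$
Divide by $e_h(g(z))$.

(c) $\operatorname{lcm}(\alpha(g(z)),\alpha'(g(z)))$ divides $\operatorname{lcm}(\alpha(z)e_g(z),\alpha'(z)e_g(z))=\operatorname{lcm}(\alpha,\alpha')(z)\,e_g(z)$. For $\alpha\circ\tau$ use $g\tau=\tau g$ and $e_g(\tau z)=e_g(z)$.

(d) $\alpha(y)e_h(y)\mid h_\sharp\alpha(h(y))$ by definition. $\square$

**Step 3: an increasing sequence of weights.** We enforce both compatibility with $h$ and symmetry under $\tau$. Let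
$$\alpha_0\equiv1,\qquad\beta_k=h_\sharp\alpha_k,\qquad\alpha_{k+1}=\operatorname{lcm}\bigl(h^\sharp\beta_k,\ (h^\sharp\beta_k)\circ\tau\bigr).$$
By Lemma 3 all $\alpha_k$ are $g$-admissible and all $\beta_k$ are $f$-admissible, so all have $\chi\ge0$ by (7). Moreover $\alpha_k\mid h^\sharp\beta_k\mid\alpha_{k+1}$, $\beta_k\mid\beta_{k+1}$ and $\alpha_k\circ\tau=\alpha_k$. We want the sequence to stop. The only danger is the behavior of power maps seen above; the next lemma excludes it and will be used twice.

**Lemma 4.** There is no set $P$ with $1\le|P|\le2$, $\tau P=P$, $g^{-1}(P)=P$ and $h^{-1}(h(P))=P$.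

**Proof.** Suppose there is, and first that $P$ contains a point $y\in\hat{\mathbb R}$. If $P=\{y,y'\}$ with $y'\ne y$, then $\tau y'=y'$, so $y'\in\hat{\mathbb R}$ and $h(y')\ne h(y)$ by (P2). In any case $h^{-1}(h(y))=\{y\}$, so $e_h(y)=r\ge2$, contradicting (P2). Otherwise $P=\{y,\bar y\}$ with $y\notin\hat{\mathbb R}$. A Möbius map taking $y,\bar y,\hat{\mathbb R}$ to $0,\infty,\mathbb T$ conjugates $g$ to a rational map of degree $d$ for which $\{0,\infty\}$ is completely invariant, that is to $cz^{\pm d}$. This is not injective on $\mathbb T$, as $d\ge2$, contradicting (P1). $\square$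

**Step 4: the sequence $(\alpha_k)$ is eventually constant.** Suppose not. As $\chi(\alpha_k)\ge0$ and each point of the support contributes at least $\frac12$ to the sum, each support has at most $4$ points; the supports increase, so they stabilize. The values increase with respect to divisibility, so
$$P=\{y:\alpha_k(y)\text{ is unbounded in }k\}$$
is finite and nonempty. Also $|P|\le2$, since three large weights would give $\chi<0$. Let $Q=\{x:\beta_k(x)\text{ is unbounded}\}$. If $y\in P$, then $\alpha_k(y)\mid\beta_k(h(y))$ gives $h(y)\in Q$. If $h(y)\in Q$, then $\alpha_{k+1}(y)\ge\beta_k(h(y))/e_h(y)$ gives $y\in P$. So $h^{-1}(Q)=P$, hence $Q=h(P)$ and $h^{-1}(h(P))=P$. Clearly $\tau P=P$. If $g(z)\in P$, then $\alpha_k(g(z))\mid\alpha_k(z)e_g(z)$ shows $z\in P$. So $g^{-1}(P)\subset P$, and equality holds because $|g^{-1}(P)|\ge|P|$. This contradicts Lemma 4.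

Let $\alpha$ be the final $\alpha_k$ and $\beta=h_\sharp\alpha$. From $\alpha\mid h^\sharp\beta\mid\alpha$ we get $\alpha=h^\sharp\beta$, that is
$$\beta(h(y))=\alpha(y)\,e_h(y)\quad\text{for all }y. \tag{8}$$
So $h:\alpha\to\beta$ is a covering, $\alpha\circ\tau=\alpha$, the maps $g:\alpha\to\alpha$ and $f:\beta\to\beta$ are admissible, and $\chi(\alpha)=r\,\chi(\beta)\ge0$.

## 8. $\chi(\alpha)=0$: area and length in a flat metric

Suppose $\chi(\alpha)=0$. We find a metric that $g$ scales by a constant. By (7), $\alpha(g(z))=\alpha(z)e_g(z)$. Let $N$ be the lcm of the values of $\alpha$. Since $\sum(1-1/\alpha)=2$, the prescribed orders $N/\alpha(y)-N$ add up to $-2N$, so there is a meromorphic $N$-differential $\eta$ on $\hat{\mathbb C}$ with $\mathrm{ord}_y\,\eta=N/\alpha(y)-N$ for all $y$. The pull-back satisfies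
$$\mathrm{ord}_z\,g^*\eta=e_g(z)\bigl(\mathrm{ord}_{g(z)}\eta+N\bigr)-N=\frac{e_g(z)N}{\alpha(g(z))}-N=\frac N{\alpha(z)}-N=\mathrm{ord}_z\,\eta.$$
(Here $g^*$ is the pull-back of differentials.) So $g^*\eta/\eta$ has no zeros and no poles, and $g^*\eta=c\,\eta$ with $c\in\mathbb C^*$. The conformal metric $|\eta|^{1/N}$ has singularities of type $|z|^{-(1-1/\alpha)}|dz|$, so the area of the sphere and the length of $\hat{\mathbb R}$ are positive and finite. As $g$ has degree $d$ and scales the metric by $|c|^{1/N}$, comparing areas gives $|c|^{2/N}=d$. As $g|_{\hat{\mathbb R}}$ is a homeomorphism of $\hat{\mathbb R}$, the length of $\hat{\mathbb R}$ equals $|c|^{1/N}=\sqrt d>1$ times itself. Contradiction.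

## 9. $\chi(\alpha)>0$: lifting $g$ and $\tau$ to a sphere with finite group action

Now $\chi(\beta)>0$, so the values of $\beta$ exceeding $1$ form one of the lists
$$\emptyset,\quad(n),\quad(n,m),\quad(2,2,n),\quad(2,3,3),\quad(2,3,4),\quad(2,3,5).$$

**Step 1: $\beta$ has a spherical uniformization.** We must discard $\emptyset$, $(n)$, and $(n,m)$ with $n\ne m$. By (8), $e_h(y)\mid\beta(h(y))$, so the critical values of $h$ lie in $\mathrm{supp}\,\beta$. By Riemann–Hurwitz $2r-2\le(r-1)\cdot\#\{\text{critical values}\}$, and $r\ge2$, so there are at least two critical values. In the case $(n,m)$ there are exactly two, equality holds, and $h$ is totally ramified over both. Let $y_a,y_b$ be the two preimages; $\alpha(y_a)=n/r$, $\alpha(y_b)=m/r$ and $\alpha=1$ elsewhere. If $n\ne m$, let $y$ be the one of $y_a,y_b$ with larger weight. It is the only point with this weight, so $\alpha\circ\tau=\alpha$ forces $\tau y=y$. Thus $y\in\hat{\mathbb R}$ with $e_h(y)=r\ge2$, contradicting (P2). So $n=m$.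

Hence $\beta$ is $(n,n)$, $(2,2,n)$, $(2,3,3)$, $(2,3,4)$ or $(2,3,5)$. Classically there are a finite Möbius group $\Gamma_B$ (cyclic, dihedral, tetrahedral, octahedral, icosahedral) and a rational map $\theta_B:\hat{\mathbb C}\to\hat{\mathbb C}$, the quotient by $\Gamma_B$, with
$$e_{\theta_B}(w)=|\mathrm{Stab}_{\Gamma_B}(w)|=\beta(\theta_B(w))\quad\text{for all }w;$$
the at most three branch values can be placed at prescribed points by a Möbius map. For $(n,n)$ this is $w\mapsto w^n$ up to Möbius maps.

**Step 2: the lifting principle.** Three lifts will be made in the same way. Let $p:\hat{\mathbb C}\to\hat{\mathbb C}$ be rational, unramified over the complement of a finite set $A$, and let $k$ be a holomorphic or antiholomorphic branched covering of the sphere, considered on $\hat{\mathbb C}\setminus k^{-1}(A)$. The fundamental group of this punctured sphere is generated by loops around the punctures. If the image of each such loop under $k$ acts trivially on the fibers of $p$, then the lifting criterion gives $\tilde k$ with $p\circ\tilde k=k$ there, with any prescribed starting point over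 a given base point. Denote by $c_x$ a loop around $x\in A$. A loop around $w$ goes under $k$ to a conjugate of $c_x^{\pm e}$, with $x=k(w)$ and $e$ the local degree of $k$ at $w$. On a fiber of $p$ the loop $c_x$ has cycles of lengths $e_p(y)$, $y\in p^{-1}(x)$. So it is enough that $e_p(y)\mid e$ for all $y\in p^{-1}(x)$. The lift extends to the sphere: near a puncture $w$ its cluster set is connected and contained in the finite set $p^{-1}(k(w))$, so the lift has a limit there and the singularity is removable.

**Step 3: $\theta_B=h\circ\theta$ with $\theta$ rational.** Take $p=h$, $A=\mathrm{supp}\,\beta$, $k=\theta_B$. Here $e=\beta(x)$, which is divisible by $e_h(y)$ for $y\in h^{-1}(x)$, so $\theta$ exists. Let $\Gamma_A=\{\sigma\in\Gamma_B:\theta\sigma=\theta\}$. If $\theta(w)=\theta(w')$ for generic $w$, then $\theta_B(w)=\theta_B(w')$, so $w'=\sigma w$ with $\sigma\in\Gamma_B$. The lifts $\theta\sigma$ and $\theta$ of $\theta_B$ through $h$ agree at $w$, so they coincide and $\sigma\in\Gamma_A$. Thus generic fibers of $\theta$ are $\Gamma_A$-orbits. Now $\theta$ factors through the quotient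 map $\hat{\mathbb C}\to\hat{\mathbb C}/\Gamma_A\cong\hat{\mathbb C}$, and the remaining factor has degree $1$. So $\theta$ is the quotient by $\Gamma_A$, all its fibers are $\Gamma_A$-orbits, $e_\theta(w)=|\mathrm{Stab}_{\Gamma_A}(w)|$, and $|\Gamma_B:\Gamma_A|=r$. By (8),
$$e_\theta(w)=\frac{\beta(\theta_B(w))}{e_h(\theta(w))}=\alpha(\theta(w)). \tag{9}$$
So $\theta$ is unramified over $\hat{\mathbb C}\setminus\mathrm{supp}\,\alpha$, and over $x$ all its local degrees equal $\alpha(x)$.

**Step 4: $g\circ\theta=\theta\circ W$ with $W$ rational of degree $d$.** Take $p=\theta$, $A=\mathrm{supp}\,\alpha$, $k=g\theta$. At a puncture $w$ with $x=g\theta(w)$ the local degree is $e=\alpha(\theta(w))\,e_g(\theta(w))$ by (9), and it is divisible by $\alpha(x)$ because $\alpha$ is $g$-admissible. So $W$ exists, and comparing degrees gives $\deg W=d$.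

**Step 5: $\tau\circ\theta=\theta\circ\tilde\tau$ with $\tilde\tau$ anti-Möbius.** Take $p=\theta$, $A=\mathrm{supp}\,\alpha$, $k=\tau\theta$. At a puncture $w$ with $x=\tau\theta(w)$ the local degree is $\alpha(\theta(w))=\alpha(\tau\theta(w))=\alpha(x)$. So $\tilde\tau$ exists; it is antiholomorphic, and comparing degrees, it has degree $1$ in absolute value.

## 10. The group generated by $\Gamma_B$ and $\tilde\tau$ is finite

**Step 1: $W$ normalizes the group.** First, $f\theta_B=fh\theta=hg\theta=h\theta W=\theta_BW$. For $\sigma\in\Gamma_B$ this gives $\theta_BW\sigma=f\theta_B\sigma=f\theta_B=\theta_BW$, so $W\sigma(w)\in\Gamma_BW(w)$ for every $w$. Some $\sigma'\in\Gamma_B$ serves for infinitely many $w$, which accumulate on the sphere, and by the identity theorem $W\sigma=\sigma'W$. Similarly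
$$\theta W\tilde\tau=g\theta\tilde\tau=g\tau\theta=\tau g\theta=\tau\theta W=\theta\tilde\tau W,$$
so $W\tilde\tau=\kappa\tilde\tau W$ with some $\kappa\in\Gamma_A$.

Let $\Delta=\langle\Gamma_B,\tilde\tau\rangle$. The set of $u\in\Delta$ for which there is $u'\in\Delta$ with $Wu=u'W$ is closed under products, and under inverses, since $Wu=u'W$ gives $Wu^{-1}=u'^{-1}W$. It contains the generators, so it is $\Delta$. Applying this twice, for each $u\in\Delta$ there is $u''\in\Delta$ with $W^2u=u''W^2$. In particular $\Delta$ preserves the finite set $K$ of critical points of $W^2$, and $|K|\ge2$.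

**Step 2: $\Delta$ is finite.** If $|K|\ge3$, the kernel of $\Delta\to\mathrm{Sym}(K)$ contains no nontrivial Möbius map, because such a map would fix three points. So the kernel has order at most $2$, and $\Delta$ is finite.

Suppose $|K|=2$; this is where $W^2$, and not only $W$, is needed. The critical set of $W$ is contained in $K$ and has at least two points, so it equals $K$. Preimages under $W$ of critical points of $W$ are critical for $W^2$, so $W^{-1}(K)\subset K$, and $W^{-1}(K)=K$ by counting. Put $P=\theta(K)$, so $1\le|P|\le2$. We check the conditions of Lemma 4.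

* $\tau P=\tau\theta(K)=\theta(\tilde\tau K)=\theta(K)=P$.
* If $g(\theta(w))\in P$, then $\theta(W(w))\in\theta(K)$, so $W(w)\in\Gamma_AK=K$ and $w\in K$. So $g^{-1}(P)\subset P$, hence $g^{-1}(P)=P$.
* If $h(\theta(w))\in h(P)=\theta_B(K)$, then $w\in\Gamma_BK=K$. So $h^{-1}(h(P))=P$.

This contradicts Lemma 4. So $\Delta$ is finite.

## 11. Two great circles intersect

A finite group of Möbius and anti-Möbius maps acts isometrically on hyperbolic $3$-space and has a fixed point there. Moving this point to the center of the ball model, that is, changing the coordinate $w$ by a Möbius map, we may assume $\Delta\subset O(3)$, acting on the round sphere; anti-Möbius elements have determinant $-1$.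

**Step 1: make $\tilde\tau$ a reflection in a plane.** Choose $z_0\in\hat{\mathbb R}$ with $\alpha(z_0)=1$ and $w_0\in\theta^{-1}(z_0)$. As $\theta(\tilde\tau w_0)=\tau z_0=z_0$, we have $\tilde\tau w_0\in\Gamma_Aw_0$. Replace $\tilde\tau$ by an element of $\Gamma_A\tilde\tau\subset\Delta$, which keeps $\theta\tilde\tau=\tau\theta$, so that $\tilde\tau w_0=w_0$. By (9), $e_\theta(w_0)=1$, so $\theta$ is biholomorphic near $w_0$ and $\tilde\tau=\theta^{-1}\tau\theta$ there. Hence $\tilde\tau$ fixes an arc pointwise. An element of $O(3)$ fixing infinitely many points of the sphere has eigenvalue $1$ on a space of dimension at least $2$; with determinant $-1$ it is the reflection in a plane. So $E:=\mathrm{Fix}(\tilde\tau)$ is a great circle, and $\theta(E)\subset\mathrm{Fix}(\tau)=\hat{\mathbb R}$.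

**Step 2: the contradiction.** Since $|\Gamma_B:\Gamma_A|=r\ge2$, there is $\sigma\in\Gamma_B\setminus\Gamma_A$. The great circles $E$ and $\sigma E$ intersect: there are $w,v\in E$ with $w=\sigma v$. Then
$$h(\theta(w))=\theta_B(w)=\theta_B(v)=h(\theta(v)),\qquad\theta(w),\theta(v)\in\hat{\mathbb R}.$$
By (P2) $\theta(w)=\theta(v)$, that is $v=\kappa w$ with $\kappa\in\Gamma_A$. So $\sigma\kappa\in\Gamma_B\setminus\Gamma_A$ fixes $w$, and therefore
$$e_h(\theta(w))=\frac{e_{\theta_B}(w)}{e_\theta(w)}=\frac{|\mathrm{Stab}_{\Gamma_B}(w)|}{|\mathrm{Stab}_{\Gamma_A}(w)|}>1,\qquad\theta(w)\in\hat{\mathbb R}.$$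
This contradicts (P2). Hence $r=1$ and $\gamma=h(\hat{\mathbb R})$ is a circle. This proves Theorem 1. $\blacksquare$

Consequently there are no rational function $f$ of degree at least $2$ and Jordan analytic curve $\gamma$, not a circle, such that $f(\gamma)=\gamma$, $f|_\gamma$ is a homeomorphism and $\gamma\cap J(f)\ne\emptyset$.

## 12. Circles, Siegel discs, Herman rings, and a Lattès curve

Theorem 1 gives a classification of the curves on which $f$ is injective.

**Theorem 2.** Let $f$ be rational of degree $\ge2$, $\gamma$ Jordan analytic, $f(\gamma)\subset\gamma$, $f|_\gamma$ injective. Then $\gamma$ is a circle and $f$ commutes with the reflection in it, or $\gamma$ is a level line of the linearizing function of a Siegel disc or a Herman ring of $f$.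

**Proof.** An injective continuous map of a Jordan curve into itself is a homeomorphism onto it. If $\gamma\cap J(f)\neq\emptyset$, then $\gamma$ is a circle by Theorem 1. If $\gamma$ is a circle with reflection $\tau_\gamma$, the rational maps $\tau_\gamma f\tau_\gamma$ and $f$ agree on $\gamma$, so they coincide, and $f$ commutes with $\tau_\gamma$.

If $\gamma\cap J(f)=\emptyset$, the connected set $\gamma$ lies in one Fatou component $U$, and $f(U)=U$. If $U$ were an attracting, superattracting or parabolic basin, $f^n$ would converge uniformly on $\gamma$ to a constant, which is impossible as $f^n(\gamma)=\gamma$. By the classification of invariant Fatou components, $U$ is a Siegel disc or a Herman ring. Let $\Psi$ conjugate $f|_U$ to an irrational rotation of a disc or annulus. The compact set $\Psi(\gamma)$ is invariant under the rotation, so with each point $\zeta$ it contains the circle $\{|\zeta'|=|\zeta|\}$. Choose $\zeta\ne0$ in $\Psi(\gamma)$. The Jordan curve $\Psi(\gamma)$ contains this circle, hence equals it. So $\gamma$ is a level line of $\Psi$. $\blacksquare$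

**Example 3 (injectivity on $\gamma$ cannot be dropped).** Let $\omega=\frac13+2i$, $\Lambda=\mathbb Z+\omega\mathbb Z$, and let $\wp$ be the Weierstrass function of $\Lambda$. Define $f$ by $f(\wp(z))=\wp(3z)$; this is a Lattès map of degree $9$ with $J(f)=\hat{\mathbb C}$. Let $\ell=\frac14+\mathbb R\omega$ and $\gamma=\wp(\ell)$.

*$\gamma$ is Jordan analytic.* Two points $\frac14+t\omega$, $\frac14+t'\omega$ are congruent modulo $\Lambda$ only if $t-t'\in\mathbb Z$. If $z\equiv-z'$ for $z,z'\in\ell$, then $\frac12+(t+t')\omega\in\Lambda$, which would give $\frac12\in\mathbb Z$. So $\wp$ is injective on $\ell/\omega\mathbb Z$. The same computation with $z=z'$ shows that $\ell$ contains no half-periods, so $\wp$ is locally injective along $\ell$. Hence $\zeta\mapsto\wp\bigl(\frac14+\frac{\omega}{2\pi i}\log\zeta\bigr)$ is well defined, holomorphic and injective near $\mathbb T$, and it maps $\mathbb T$ onto $\gamma$.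

*$\gamma$ is invariant.* We have $3\bigl(\frac14+t\omega\bigr)=\frac34+3t\omega\equiv-\bigl(\frac14-3t\omega\bigr)\pmod\Lambda$. So $f\bigl(\wp(\frac14+t\omega)\bigr)=\wp(\frac14-3t\omega)$; hence $f(\gamma)=\gamma$, and $f|_\gamma$ is three-to-one.

*$\gamma$ is not a circle.* Suppose it were, with reflection $\tau_\gamma$, and let $R$ be the reflection in the line $\ell$. Then $\tau_\gamma\wp R=\wp$ on $\ell$, hence everywhere. Let $L(z)=(\omega/\bar\omega)\bar z$ be the linear part of $R$. For $\lambda\in\Lambda$ we get $\wp(Rz+L\lambda)=\wp(R(z+\lambda))=\tau_\gamma\wp(z+\lambda)=\tau_\gamma\wp(z)=\wp(Rz)$, so $L\lambda\in\Lambda$. In particular $L(1)=\omega/\bar\omega\in\Lambda$, an element of modulus $1$. As $\mathrm{Im}\,\omega>1$, the only elements of $\Lambda$ of modulus $1$ are $\pm1$. So $\omega=\pm\bar\omega$ would be real or purely imaginary, which is false.
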